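\title{Power sums and out-of-order membership in regular languages of polynomial growth}

\begin{abstract}
In the out-of-order membership problem for a regular language $L$, the length $n$ of a word is announced, the letters then arrive with their positions in an adversarial order, and a deterministic algorithm must decide whether the word lies in $L$. For $L=a^*b^*a^*b^*a^*b^*$ an algorithm with $O(\sqrt n)$ bits of memory is known, and Amarilli, Labbe and Paperman asked whether $\Omega(\sqrt n)$ bits are necessary. We show that they are not: the six power sums $\sum i^j$, $0\le j\le 5$, over the positions $i$ of the letter $a$ decide membership, and the space complexity is $\Theta(\log n)$. No single one of the six sums can be dropped from this sketch. We give explicit bounds on the number of memory states for any fixed number of starred factors, and we show that a regular language has polynomial growth if and only if all its regular sublanguages have out-of-order space $O(\log n)$; otherwise one of them needs $\Omega(n)$ bits for infinitely many $n$.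
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Out-of-order membership}

Fix a finite alphabet $\Sigma$ and a regular language $L\subseteq\Sigma^*$. Write $[n]=\{1,\dots,n\}$, and write $w[i]$ for the $i$-th letter of a word $w$. In the \emph{out-of-order membership problem} for $L$, a deterministic algorithm is first told the length $n$ of an input word $w$. It then receives the $n$ \emph{items} $(i,w[i])$, each exactly once, in an arbitrary order that it does not know in advance. After the last item it must decide whether $w\in L$. We take the end of the stream to be signaled; otherwise a counter of $\lceil\log_2(n+1)\rceil$ bits detects it.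

If the items came from left to right, a finite automaton for $L$ would need constant memory. In any order, one can store the whole word in $O(n)$ bits. The problem measures where $L$ lies between these extremes: how much must be remembered about letters whose neighbors have not arrived yet.

We use two measures of memory. An \emph{algorithm} is a single program that works for all $n$. Its \emph{space} is the largest number of bits of working memory that it uses on words of length $n$, over all such words and all orders, including all scratch memory used while it processes an item and after the end of the stream. We say that $L$ has \emph{out-of-order space} $O(f(n))$ if some algorithm for $L$ has space $O(f(n))$.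

The second measure only counts what is kept from one item to the next. For fixed $n$, a \emph{stream automaton} consists of a finite set $Q$ of memory states, an initial state, an update map $Q\times[n]\times\Sigma\to Q$ and a set of accepting states. It \emph{decides} $L$ on length $n$ if for every $w\in\Sigma^n$ and every order of the items, the state reached at the end is accepting exactly when $w\in L$. Let $N_L(n)$ be the least number of states of such an automaton. An algorithm that uses $s$ bits on length $n$ has at most $2^s$ memory states between two items, so $s\ge\log_2N_L(n)$. All our lower bounds are bounds on numbers of states; they therefore hold even for programs that depend arbitrarily on $n$.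

\subsection{Products of stars}

Let $\Sigma=\{a,b\}$. A word lies in $a^*b^*$ if and only if its last $a$ comes before its first $b$, and a running maximum and minimum of positions decide this with $O(\log n)$ bits. A word lies in $a^*b^*a^*$ if and only if the positions of $b$ form an interval. So keep the least and greatest positions $m\le M$ of a $b$ and the number of $b$'s, and accept if there is no $b$ or if their number is $M-m+1$.

With more factors, there are boundaries between runs that no extreme position reveals. The natural attempt is to maintain the runs of the letters received so far, each by its two endpoints. This breaks down when an $a$ arrives inside a run of $b$'s: the run splits, and the new endpoints are positions that have been forgotten. The failure is not an accident of this attempt.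

\begin{remark}\label{rem:incomplete}
Let $L=a^*b^*a^*b^*a^*b^*$ and $n=2k+5$. Suppose that an algorithm had to know, after every item, whether the letters received so far, read in the order of their positions, form a word of $L$. Then it would need $2^k$ states. Indeed, send $abab$ on positions $1,\dots,4$ and then $b$ on the positions $2i+4$ with $i$ in a set $X\subseteq[k]$. If $a$ now arrives on positions $2t+3$ and $2t+5$, the received letters form a word of $abab^+aab^*\subseteq L$ when $t\notin X$, and a word of $abab^+abab^*$, which is disjoint from $L$, when $t\in X$. So two different sets $X$ lead to different states.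
\end{remark}

A sublinear algorithm must therefore postpone its judgment and use the promise that every position eventually arrives. It is reasonable to guess that this promise saves only part of the memory. An algorithm with $O(\sqrt n)$ bits is known for $a^*b^*a^*b^*a^*b^*$, and it generalizes to $(a^*b^*)^k$ and $(a^*b^*)^ka^*$ for every constant $k$. Amarilli, Labbe and Paperman \cite{ALP} write that they do not know whether this is optimal, that an $\Omega(\sqrt n)$ lower bound would be very interesting, and that they cannot rule out an $O(\log n)$ algorithm. This is the question we answer:

\begin{quote}
Does every deterministic out-of-order membership algorithm for $a^*b^*a^*b^*a^*b^*$ require $\Omega(\sqrt n)$ space?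
\end{quote}

\subsection{Results}

For a finite set $A$ of positive integers and $j\ge0$ let $S_j(A)=\sum_{i\in A}i^j$. For $w\in\{a,b\}^n$ let $A(w)=\{i:w[i]=a\}$ and $S_j(w)=S_j(A(w))$.

\begin{theorem}\label{thm:main}
The language $L=a^*b^*a^*b^*a^*b^*$ has a deterministic out-of-order algorithm that uses $O(\log n)$ bits; between items it stores the six sums $S_0,\dots,S_5$. This is optimal: the space complexity of $L$ is $\Theta(\log n)$. In particular the answer to the question above is negative.
\end{theorem}

For $d\ge1$ let $L_d=a^*b^*a^*\cdots$ be the alternating product with $d+1$ starred factors. Thus $L=L_5$, $(a^*b^*)^k=L_{2k-1}$ and $(a^*b^*)^ka^*=L_{2k}$.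

\begin{theorem}\label{thm:Ld}
For each fixed $d\ge1$, the language $L_d$ has out-of-order space $\Theta(\log n)$. More precisely,
\[
d\log_2n-O(1)\;\le\;\log_2N_{L_d}(n)\;\le\;\Bigl(2+\frac{d(d-1)}2\Bigr)\log_2n+O(1).
\]
For $L=L_5$ the bounds are $5\log_2n-O(1)$ and $12\log_2n+O(1)$.
\end{theorem}

We do not determine the exact leading constant.

The method applies far beyond $L_d$. To \emph{identify} a language $K$ on length $n$ means that the final memory state, for every input $w$ and every order, determines whether $w\in K$ and, if so, determines $w$ itself.

\begin{theorem}\label{thm:class}
For a regular language $K\subseteq\Sigma^*$ the following are equivalent.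
\begin{enumerate}
\item[(1)] $|K\cap\Sigma^n|=n^{O(1)}$.
\item[(2)] Every regular $L\subseteq K$ has out-of-order space $O(\log n)$, and every $L\subseteq K$, regular or not, satisfies $N_L(n)=n^{O(1)}$.
\item[(3)] Every regular $L\subseteq K$ has out-of-order space $o(n)$.
\item[(4)] $K$ can be identified with $O(\log n)$ bits of memory state, that is, with $n^{O(1)}$ states.
\end{enumerate}
If they fail, then $|K\cap\Sigma^n|$ is exponential in $n$ for infinitely many $n$, and both identification of $K$ and membership in some regular $L\subseteq K$ require $\Omega(n)$ bits for infinitely many $n$.
\end{theorem}

Here $n^{O(1)}$ means bounded above by a polynomial in $n$. Three features of the statement cannot be avoided. The lower bound concerns a sublanguage, because $K=\Sigma^*$ itself needs no memory. It holds for infinitely many $n$ only, because $K=(\Sigma\Sigma)^*$ has no words of odd length. And for nonregular $L$ only states are counted, because $\{a^n:n\in U\}\subseteq a^*$ has no algorithm at all when $U$ is undecidable.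

Section~\ref{sec:sums} contains the key lemma and the algorithm of Theorem~\ref{thm:main}. Section~\ref{sec:Ld} proves Theorem~\ref{thm:Ld}, whose case $d=5$ gives the lower bound in Theorem~\ref{thm:main}. Section~\ref{sec:six} shows that none of the six sums can be dropped (Proposition~\ref{prop:six}). Sections~\ref{sec:tame} and~\ref{sec:class} prove Theorem~\ref{thm:class}.

\section{Sets with few switches are determined by their power sums}\label{sec:sums}

A word of $L$ of length $n$ is given by five breakpoints, so $L$ has at most $(n+1)^5$ words of length $n$, and $O(\log n)$ bits suffice to name one of them. The difficulty lies with the exponentially many words outside $L$: none of them may be confused with a word of $L$. We look for a short summary of the input, independent of the order, whose values on the words of $L$ are taken by no other word.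

\subsection{The case $a^*b^*a^*b^*$}

Let $m$ be the first position of a $b$ and $M$ the last position of an $a$. If there is no $a$, no $b$, or $M<m$, the word lies in $a^*b^*$. Otherwise it lies in $a^*b^*a^*b^*$ if and only if, within the interval $[m,M]$, the $a$'s occupy the last positions. All positions before $m$ carry $a$ and none after $M$ does, so $S_0$ and $S_1$ give the number $k$ of $a$'s in $[m,M]$ and the sum of their positions. Among the $k$-element subsets of $[m,M]$, the set $A=\{M-k+1,\dots,M\}$ is the only one with the largest sum. So we accept if and only if the sum is $M+(M-1)+\dots+(M-k+1)$.

This extremal property has a proof that generalizes. The polynomial $p(t)=t-(M-k+\frac12)$ is positive on $A$ and negative on the rest of $[m,M]$. Hence $A$ is the unique maximizer of $B\mapsto\sum_{i\in B}p(i)$ among \emph{all} subsets $B$ of $[m,M]$. This function depends only on $S_0(B)$ and $S_1(B)$. So a set with the same $S_0$ and $S_1$ as $A$ is also a maximizer, and equals $A$.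

For a set with two boundaries a linear polynomial cannot have the right signs, and two sums do not suffice: $\{2,3\}$ and $\{1,4\}$ have the same size and sum. The quadratic $p(t)=-(t-\frac32)(t-\frac72)$ takes the values $-\frac54,\frac34,\frac34,-\frac54$ at $1,2,3,4$, so $S_0,S_1,S_2$ single out $\{2,3\}$ among the subsets of $[4]$; indeed $2^2+3^2=13\ne17=1^2+4^2$. Each further boundary costs one degree, and so one more sum.

\subsection{The key lemma}

Let $P$ be a finite set of positive integers and $A\subseteq P$. A \emph{switch} of $A$ along $P$ is a pair $i<i'$ of consecutive elements of $P$ of which exactly one lies in $A$.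

\begin{lemma}\label{lem:switch}
Suppose that $A\subseteq P$ has at most $s$ switches along $P$, and let $B\subseteq P$ be any subset with $S_j(B)=S_j(A)$ for $j=0,\dots,s$. Then $B=A$.
\end{lemma}

\begin{proof}
Let $P\ne\emptyset$, let $y_1<\dots<y_{s'}$ with $s'\le s$ be the midpoints $(i+i')/2$ of the switches, and let $p(t)=\pm\prod_{k=1}^{s'}(t-y_k)$. No $y_k$ lies in $P$, so $p$ does not vanish on $P$. Choose the sign so that $p(\min P)>0$ if $\min P\in A$ and $p(\min P)<0$ otherwise. Between consecutive elements $i<i'$ of $P$ the polynomial $p$ has one simple root if $(i,i')$ is a switch and no root otherwise. So the sign of $p$ and membership in $A$ change at the same steps along $P$, and therefore $p>0$ on $A$ and $p<0$ on $P\setminus A$.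

Write $p(t)=\sum_{j=0}^{s}\pi_jt^j$. Then $\sum_{i\in A}p(i)=\sum_j\pi_jS_j(A)=\sum_j\pi_jS_j(B)=\sum_{i\in B}p(i)$, and so
\[
0=\sum_{i\in A\setminus B}p(i)-\sum_{i\in B\setminus A}p(i)=\sum_{i\in A\setminus B}|p(i)|+\sum_{i\in B\setminus A}|p(i)| .
\]
Every term on the right is positive, so both sums are empty.
\end{proof}

The hypothesis on switches concerns $A$ alone. The polynomial is built from $A$, and $B$ is arbitrary; this is what allows us to reject the words outside the language.

\subsection{Sketches and the algorithm for $L$}

A \emph{sketch} $\sigma$ on length $n$ is a finite list of quantities, each of which is the sum, the minimum or the maximum over $i\in[n]$ of a number $f(i,w[i])$. Each quantity is kept in a register that is updated when an item arrives. Since every position arrives exactly once, the registers hold $\sigma(w)$ at the end, whatever the order. We say that $\sigma$ \emph{isolates} $u\in\Sigma^n$ if $w\in\Sigma^n$ and $\sigma(w)=\sigma(u)$ imply $w=u$.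

\begin{lemma}\label{lem:search}
If $\sigma$ isolates every word of $L\cap\Sigma^n$, then $w\in\Sigma^n$ lies in $L$ if and only if $\sigma(w)=\sigma(u)$ for some $u\in L\cap\Sigma^n$. Hence $N_L(n)$ is at most the number of possible contents of the registers.
\end{lemma}

\begin{proof}
If $w\in L$, take $u=w$. If $\sigma(w)=\sigma(u)$ with $u\in L\cap\Sigma^n$, then $w=u\in L$. For the last claim, take the register contents as states and $\sigma(L\cap\Sigma^n)$ as the accepting set.
\end{proof}

An \emph{alternation} of a word is a pair of consecutive positions with different letters. For a word $u\in\{a,b\}^n$ these are the switches of $A(u)$ along $[n]$. A word of $L_d$ is a concatenation of $d+1$ constant words, so it has at most $d$ alternations.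

\begin{proof}[Proof of Theorem~\ref{thm:main}, upper bound]
A word $u\in L$ of length $n$ has at most five alternations. If $w\in\{a,b\}^n$ has $S_j(w)=S_j(u)$ for $j=0,\dots,5$, Lemma~\ref{lem:switch} with $P=[n]$ and $s=5$ gives $A(w)=A(u)$, that is, $w=u$. So the sketch $(S_0,\dots,S_5)$ isolates every word of $L$.

The algorithm keeps six registers, initially $0$. On an item $(i,a)$ it adds $i^j$ to the $j$-th register for each $j$; on $(i,b)$ it does nothing. At the end it runs through all tuples $0\le x_1\le\dots\le x_5\le n$. With $x_0=0$ and $x_6=n$, a tuple describes the word $u$ that carries $a$ on the positions $x_k<i\le x_{k+1}$ for even $k$ and $b$ for odd $k$, and these are exactly the words of $L$ of length $n$. For each tuple the algorithm computes $S_0(u),\dots,S_5(u)$ by a loop over $i$, and it accepts if and only if some tuple matches all six registers. It is correct by Lemma~\ref{lem:search}. Since $0\le S_j\le n^{j+1}$, it handles a bounded number of integers of size at most $n^6$, so all registers, loop variables and scratch values take $O(\log n)$ bits.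
\end{proof}

There is no conflict with Remark~\ref{rem:incomplete}: the algorithm treats every position outside $A(w)$ as a $b$, which is justified only once the stream is complete.

\section{The number of memory states for $L_d$}\label{sec:Ld}

Let $z\in\{a,b\}$ be the letter of the last factor of $L_d$, and let $\bar z$ be the other letter. Then
\begin{equation}\label{eq:Ld}
u\in L_d\iff auz\text{ has at most $d$ alternations.}
\end{equation}
If $u\in L_d$, then $auz\in L_d$, which gives one direction. Conversely, a word that starts with $a$ and has at most $d$ alternations consists of at most $d+1$ runs $a^+,b^+,\dots$ in this order, so it lies in $L_d$; and deleting letters from a word of $L_d$ leaves a word of $L_d$.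

\subsection{Upper bound}

The sums $S_0,\dots,S_d$ isolate the words of $L_d$ by Lemma~\ref{lem:switch}, but $S_j$ costs about $(j+1)\log_2n$ bits, and for $d=5$ the total is $(1+2+\dots+6)\log_2n=21\log_2n$. The two most expensive sums can be traded for two positions, as in the case $a^*b^*a^*b^*$: extreme positions locate the outermost alternations, and power sums are only needed in between.

\begin{proof}[Proof of Theorem~\ref{thm:Ld}, upper bound]
Let $m(w)$ be the least position of a $b$ in $w$, or $n+1$ if there is none, and let $M(w)$ be the greatest position of a $\bar z$, or $0$ if there is none. Consider the sketch $\sigma=(m,M,S_0,\dots,S_{d-2})$, with no sums when $d=1$. We claim that it isolates every $u\in L_d$ of length $n$.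

Let $\sigma(w)=\sigma(u)$, with common values $m$ and $M$. In both words all positions $i<m$ carry $a$ and all positions $i>M$ carry $z$. If $m>M$, every position is of one of these kinds, and $w=u$. Let $m\le M$. Then $1\le m\le M\le n$, so $u[m]=b$ and $u[M]=\bar z$. Index the letters of $auz$ by $0,\dots,n+1$. Position $m-1$ carries $a$ and position $M+1$ carries $z$, so $(m-1,m)$ and $(M,M+1)$ are two different alternations of $auz$, neither inside $P=\{m,\dots,M\}$. By \eqref{eq:Ld}, at most $d-2$ alternations remain inside $P$; in particular $d\ge2$. Thus $A=A(u)\cap P$ has at most $d-2$ switches along $P$. Let $B=A(w)\cap P$. Since $u$ and $w$ agree outside $P$, the equalities $S_j(w)=S_j(u)$ give $S_j(B)=S_j(A)$ for $j\le d-2$. Lemma~\ref{lem:switch} gives $B=A$, so $w=u$.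

The registers for $m$ and $M$ take $n+1$ values each, and that for $S_j$ stays in $\{0,\dots,n^{j+1}\}$. By Lemma~\ref{lem:search}, for $n\ge1$,
\[
N_{L_d}(n)\le(n+1)^2\prod_{j=0}^{d-2}(n^{j+1}+1)\le2^{d+1}\,n^{2+1+2+\dots+(d-1)}=2^{d+1}\,n^{2+d(d-1)/2}.
\]
The final test runs through the tuples $0\le x_1\le\dots\le x_d\le n$ of breakpoints and computes $\sigma(u)$ for each by a loop over the positions, with $O(\log n)$ scratch bits. So $L_d$ has out-of-order space $O(\log n)$.
\end{proof}

For $d=1,2,3$ the sketch $\sigma$ is the one found by hand: two extreme positions for $a^*b^*$, these and a count for $a^*b^*a^*$, these and a sum for $a^*b^*a^*b^*$.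

\subsection{Lower bound}

Lower bounds come from streams in two phases. For $P\subseteq[n]$ and maps $\alpha:P\to\Sigma$, $\beta:[n]\setminus P\to\Sigma$, let $\alpha\cup\beta\in\Sigma^n$ be the word that they define together.

\begin{lemma}\label{lem:fool}
Let $P\subseteq[n]$ and let $(\alpha_t)_{t\in I}$ be maps $P\to\Sigma$. Suppose that for all $t\ne t'$ in $I$ there is $\beta:[n]\setminus P\to\Sigma$ such that exactly one of $\alpha_t\cup\beta$ and $\alpha_{t'}\cup\beta$ lies in $L$. Then $N_L(n)\ge|I|$.
\end{lemma}

\begin{proof}
Stream the positions of $P$ first and then the others, each in increasing order. If $\alpha_t$ and $\alpha_{t'}$ led to the same state after the first phase, then continuing both runs with $\beta$ would lead to the same final state, and so to the same answer on $\alpha_t\cup\beta$ and $\alpha_{t'}\cup\beta$.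
\end{proof}

There are at most $(n+1)^d$ words of length $n$ in $L_d$, and we show that an algorithm must in effect remember one of them. Send the odd positions of a word of $L_d$ first. If two words left the same state, the even positions of the one could be interleaved with the odd positions of the other. Where the words differ, this creates extra alternations, provided that some odd position there has both its neighbors in the same run; this is why we use words that are constant on blocks of length four. For $d=1$ and $n=12$, the odd positions of $aaaa\,aaaa\,bbbb$ and the even positions of $aaaa\,bbbb\,bbbb$ form the word $aaaa\,abab\,bbbb$, which has three alternations.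

\begin{proof}[Proof of Theorem~\ref{thm:Ld}, lower bound]
Let $\nu=\lfloor n/4\rfloor$ and assume $\nu-1\ge d$. \emph{Block} $k$, for $0\le k<\nu$, consists of the positions $4k+1,\dots,4k+4$; the positions $i>4\nu$ form the \emph{tail}. Let $I$ be the set of tuples $t=(t_1,\dots,t_d)$ with $1\le t_1<\dots<t_d\le\nu-1$. For $t\in I$ let $W_t$ be the word of length $n$ that starts with $a$ and changes letter exactly after the positions $4t_1,\dots,4t_d$. It has $d+1$ runs, so $W_t\in L_d$ and its last run carries $z$. It is constant on each block. Each run contains a full block: the first contains block $0$, and the run that starts after position $4t_i$ contains block $t_i$. The tail lies in the last run, so it carries $z$ for every $t$.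

Let $P$ consist of the odd positions and the tail, and let $\alpha_t$ be the restriction of $W_t$ to $P$. Given $t\ne t'$, let $\beta$ be the restriction of $W_t$ to $[n]\setminus P$, the even positions up to $4\nu$. Then $\alpha_t\cup\beta=W_t\in L_d$. We show that $h=\alpha_{t'}\cup\beta\notin L_d$.

The words $W_t$ and $W_{t'}$ differ and have the same tail, so on some block $k$ they carry different letters $c$ and $c'$. On this block $h$ reads $c'cc'c$. The subsequence of $h$ on $[n]\setminus P$ is that of $W_t$, and it has exactly $d$ alternations because each run of $W_t$ contains a full block and hence an even position. In this subsequence the positions $4k+2$ and $4k+4$ are neighbors and both carry $c$. Inserting position $4k+3$, which carries $c'$, gives a subsequence of $h$ with $d+2$ alternations. A word has at least as many alternations as any subsequence, since between two positions with different letters the letter changes at least once. So $h$ has at least $d+2$ alternations and $h\notin L_d$.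

By Lemma~\ref{lem:fool}, $N_{L_d}(n)\ge\binom{\nu-1}{d}\ge\bigl(\frac{\nu-1}{d}\bigr)^d$. For $n\ge16$ we have $\nu-1\ge n/4-2\ge n/8$, so $\log_2N_{L_d}(n)\ge d\log_2n-d\log_2(8d)$ for $n\ge\max(16,4d+4)$. The finitely many smaller $n$ are absorbed in the constant.
\end{proof}

Since space is at least $\log_2N_{L_d}(n)$, this completes the proof of Theorem~\ref{thm:Ld}, and with $d=5$ that of Theorem~\ref{thm:main}.

\section{None of the six sums can be dropped}\label{sec:six}

The sketch of Section~\ref{sec:Ld} uses fewer sums by adding two positions. Within the sketch $(S_0,\dots,S_5)$ itself, however, any five of the sums fail to separate $L$ from its complement. The later sections use only Lemma~\ref{lem:vanish} below, and only for an example.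

\begin{proposition}\label{prop:six}
Let $j_0\in\{0,\dots,5\}$ and $J=\{0,\dots,5\}\setminus\{j_0\}$. For all sufficiently large $n$ there are words $u\in L$ and $w\notin L$ of length $n$ with $S_j(u)=S_j(w)$ for all $j\in J$.
\end{proposition}

To show that $w\notin L$ we use the following test: no word of $L$ has $bababa$ as a subsequence. Number the six factors of $L$ from $1$ to $6$; the odd ones carry $a$ and the even ones $b$. The successive letters of $bababa$ would lie in factors numbered at least $2,3,4,5,6,7$.

\begin{example}[$j_0=5$]
The sets $\{0,4,8,16,17\}$ and $\{1,2,10,14,18\}$ both have five elements, and for both the sums of first to fourth powers are $45$, $625$, $9585$, $153409$. By the binomial theorem, equality of all power sums of degree at most $4$ survives translation, so it holds for $A=\{1,5,9,17,18\}$ and $B=\{2,3,11,15,19\}$. For $n\ge19$ the word $u=ab^3a^5b^6a^3b^{n-18}\in L$ carries $a$ on $A$ and $b$ on $B$. Flipping the letters on $A\cup B$ preserves $S_0,\dots,S_4$. The new word reads $b,a,b,a,b,a$ at positions $1,2,4,6,9,11$, so it is not in $L$.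
\end{example}

In general we need sets $T_1,\dots,T_6$ of positions, each to the left of the next, one in each factor of $u$, such that $T_1\cup T_3\cup T_5$ and $T_2\cup T_4\cup T_6$ have the same $S_j$ for $j\in J$. Five linear conditions on six points have a solution, and we shall see that its signs alternate as required. But the solution puts an integer weight $c_k$ on the $k$-th point, while a position can be flipped only once. The remedy is to replace a point of weight $c_k$ by a cluster made of $c_k$ disjoint sets, all with the same power sums. Such sets come from the following lemma.

\begin{lemma}\label{lem:vanish}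
If $F(X)=\sum_e\lambda_eX^e\in\mathbb C[X]$ is divisible by $(X-1)^{s+1}$, then $\sum_e\lambda_e\,\psi(e)=0$ for every polynomial $\psi$ of degree at most $s$.
\end{lemma}

\begin{proof}
For $0\le i\le s$ we have $0=F^{(i)}(1)=\sum_e\lambda_e\,e(e-1)\cdots(e-i+1)$. The polynomials $t(t-1)\cdots(t-i+1)$ have degrees $i=0,\dots,s$, so they span the polynomials of degree at most $s$.
\end{proof}

For instance, $(1-X)(1-X^2)=1-X-X^2+X^3$ yields the sets $\{0,3\}$ and $\{1,2\}$, split by the parity of the binary digit sum, with equal size and equal sum.

\begin{proof}[Proof of Proposition~\ref{prop:six}]
\emph{Step 1: alternating weights.} We use a consequence of Descartes' rule of signs: a nonzero real polynomial with at most $r$ monomials has at most $r-1$ distinct positive roots. For reals $0<\xi_1<\dots<\xi_5$ let $\Delta(\xi_1,\dots,\xi_5)$ be the determinant of the matrix $(\xi_k^j)_{j\in J,\,1\le k\le5}$. If it vanished, a nontrivial relation among the rows would give a nonzero polynomial $\sum_{j\in J}\eta_jt^j$ with five monomials at most and the five positive roots $\xi_k$. So $\Delta\ne0$. The set of increasing positive $5$-tuples is convex and $\Delta$ is continuous, so $\Delta$ has a constant sign. This is the only place where the omission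 of $j_0$ matters.

Consider the $5\times6$ matrix $(k^j)_{j\in J,\,1\le k\le6}$, and let $\Delta_k$ be the minor obtained by deleting column $k$. The $\Delta_k$ are nonzero integers of one sign; put $c_k=|\Delta_k|\ge1$. Put a second copy of row $j$ on top of the matrix. The resulting $6\times6$ determinant is zero, and expanding it along the top row gives
\begin{equation}\label{eq:weights}
\sum_{k=1}^6(-1)^{k+1}c_k\,k^j=0\qquad(j\in J).
\end{equation}

\emph{Step 2: classes with equal power sums.} Let $g=c_1+\dots+c_6$. For $0\le e<g^6$ let $s(e)$ be the sum of the six base-$g$ digits of $e$, and for $0\le r<g$ let $E_r=\{e:s(e)\equiv r\pmod g\}$. Let $\zeta\ne1$ be a $g$-th root of unity. Choosing the digits one at a time gives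
\[
\sum_{0\le e<g^6}\zeta^{s(e)}X^e=\prod_{i=0}^5\ \sum_{\delta=0}^{g-1}\zeta^\delta X^{\delta g^i}.
\]
At $X=1$ each factor equals $1+\zeta+\dots+\zeta^{g-1}=0$, so $(X-1)^6$ divides the product. Put $R=6g^6$, fix $j\le5$, and let $f(r)=\sum_{e\in E_r}(R+e)^j$. Lemma~\ref{lem:vanish} with $\psi(t)=(R+t)^j$ gives $\sum_r\zeta^rf(r)=0$ for every $\zeta\ne1$ with $\zeta^g=1$. By Fourier inversion, with $\zeta$ running over all $g$-th roots of unity,
\[
g\,f(r)=\sum_{\zeta}\zeta^{-r}\sum_{r'}\zeta^{r'}f(r')=\sum_{r'}f(r'),
\]
since only $\zeta=1$ contributes. So $f(r)$ is a number $P_j$ independent of $r$. The case $j=0$ shows that each class has $g^5$ elements.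

\emph{Step 3: the words.} For $1\le k\le6$ let $D_k=E_0\cup\dots\cup E_{c_k-1}$, a union of $c_k\le g$ distinct classes, and let $T_k=\{k(R+e):e\in D_k\}$. Dilation by $k$ multiplies $j$-th powers by $k^j$, so $S_j(T_k)=k^jc_kP_j$, and \eqref{eq:weights} gives
\begin{equation}\label{eq:clusters}
\sum_{k=1}^6(-1)^{k+1}S_j(T_k)=P_j\sum_{k=1}^6(-1)^{k+1}c_kk^j=0\qquad(j\in J).
\end{equation}
The $T_k$ are nonempty sets of positive integers. For $k\le5$ we have $kg^6<R$, hence $\max T_k<k(R+g^6)<(k+1)R\le\min T_{k+1}$.

Let $n\ge\max T_6$, and let $u\in L$ be the word of length $n$ with six runs $a,b,a,b,a,b$, the first five of which end at $\max T_1,\dots,\max T_5$. The $k$-th run contains $T_k$, so $u$ carries $a$ on $T_1\cup T_3\cup T_5$ and $b$ on $T_2\cup T_4\cup T_6$. Let $w$ be obtained from $u$ by flipping the letters on $T_1\cup\dots\cup T_6$. Then $S_j(u)-S_j(w)$ is the left side of \eqref{eq:clusters}, which is zero for $j\in J$. One position from each $T_k$ gives the subsequence $bababa$ of $w$, so $w\notin L$.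
\end{proof}

\section{Tame words}\label{sec:tame}

A regular language with few words may still contain words with many alternations: $(ab)^*$ has at most one word of each length. On such words Lemma~\ref{lem:switch} with $P=[n]$ says nothing, and the sums $S_j$ really fail.

\begin{example}
Fix $s\ge0$ and let $u=(ab)^k$ with $2k\ge3^{s+1}$. The polynomial $\prod_{i=0}^s(1-X^{3^i})$ is divisible by $(X-1)^{s+1}$. It equals $\sum_{e\in E}(-1)^eX^e$, where $E$ is the set of $e<3^{s+1}$ with ternary digits in $\{0,1\}$, because such an $e$ has the parity of its number of digits $1$. Position $e+1$ of $u$ carries $a$ exactly when $e$ is even. Flipping the positions $e+1$, $e\in E$, changes $S_j$ by $-\sum_{e\in E}(-1)^e(e+1)^j$, which is zero for $j\le s$ by Lemma~\ref{lem:vanish}. The new word is not in $(ab)^*$. For $s=1$ one exchanges $\{1,5\}$ and $\{2,4\}$.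
\end{example}

On the odd positions alone, and on the even positions alone, $(ab)^k$ is constant. This suggests keeping separate sums for each residue class of positions and, over a larger alphabet, for each letter.

\begin{definition}
Let $\mu,r\ge1$. A word $w\in\Sigma^*$ is \emph{$(\mu,r)$-tame} if for each residue class modulo $\mu$, the subsequence of $w$ on the positions of that class has at most $r$ maximal constant runs. The \emph{$(\mu,r)$-sketch} of $w$ is the family
\[
S_{\rho,c,j}(w)=\sum_{i\equiv\rho\ (\mathrm{mod}\ \mu),\ w[i]=c}i^j,\qquad\rho\in\mathbb Z/\mu,\quad c\in\Sigma,\quad0\le j\le r-1 .
\]
\end{definition}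

For example, every word of $(ab)^*c(abb)^*$ is $(6,3)$-tame: each of its three pieces is constant on each class modulo $6$.

\begin{lemma}\label{lem:tame}
Fix $\Sigma,\mu,r$ and let $n\ge1$.
\begin{enumerate}
\item[(a)] The $(\mu,r)$-sketch isolates every $(\mu,r)$-tame word of length $n$.
\item[(b)] Its registers take $O(\log n)$ bits, so they have $n^{O(1)}$ possible contents.
\item[(c)] There are at most $(|\Sigma|(n+1))^{r\mu}$ tame words of length $n$. They are given by descriptions of $O(\log n)$ bits from which each letter can be computed in space $O(\log n)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $u$ be tame and let $w\in\Sigma^n$ have the same sketch. Fix $\rho$ and $c$, let $P$ be the set of positions congruent to $\rho$, and let $A$ and $B$ be the sets of $i\in P$ with $u[i]=c$ and with $w[i]=c$. A switch of $A$ along $P$ occurs only where one run of $u$ on $P$ ends and the next begins, so there are at most $r-1$ switches. Also $S_j(A)=S_{\rho,c,j}(u)=S_{\rho,c,j}(w)=S_j(B)$ for $j\le r-1$. Lemma~\ref{lem:switch} gives $A=B$. As this holds for all $\rho$ and $c$, we get $w=u$.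

(b) There are $\mu|\Sigma|r$ registers, each with values in $\{0,\dots,n^r\}$.

(c) A description assigns to each $\rho$ letters $c_{\rho,1},\dots,c_{\rho,r}$ and integers $0=x_{\rho,0}\le x_{\rho,1}\le\dots\le x_{\rho,r-1}\le x_{\rho,r}=n$. It defines the tame word $u$ with $u[i]=c_{\rho,k}$ for $i\equiv\rho$ and $x_{\rho,k-1}<i\le x_{\rho,k}$. Every tame word arises: if it has $r'\le r$ runs on the class $\rho$, let $c_{\rho,k}$ be the letter of the $k$-th run for $k\le r'$, let $x_{\rho,k}$ be the last position of the $k$-th run for $k<r'$, and let $x_{\rho,k}=n$ for $k\ge r'$. There are at most $|\Sigma|^r(n+1)^{r-1}$ choices for each $\rho$, and $u[i]$ is found by comparing $i$ with the $x_{\rho,k}$.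
\end{proof}

\section{The dichotomy for regular languages}\label{sec:class}

It remains to see that a regular language either consists of tame words or contains a coded copy of $\{0,1\}^*$, in which a hard language can be planted. Consider the condition
\begin{equation}\label{eq:star}
\text{there are words $x,y,v_0,v_1$ with $|v_0|=|v_1|\ge1$, $v_0\ne v_1$ and $x\{v_0,v_1\}^*y\subseteq K$.}
\end{equation}

Recall that a \emph{partial} deterministic automaton has at most one transition for each state and letter, and that it is \emph{trim} if every state can be reached from the initial state and can reach a final state. Every nonempty regular language is accepted by such an automaton: take a complete one and delete the other states. Two states are in the same \emph{strongly connected component} if each can be reached from the other. A path that leaves a component never returns to it.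

\begin{lemma}\label{lem:structure}
Let $K\ne\emptyset$ be accepted by a trim partial deterministic automaton with $\kappa$ states. If \eqref{eq:star} fails, then every word of $K$ is $(\mu,r)$-tame with $\mu=\operatorname{lcm}(1,\dots,\kappa)$ and $r=2\kappa-1$.
\end{lemma}

\begin{proof}
Suppose that two distinct transitions from a state $q$ stay in the component of $q$. By determinism their letters $c,c'$ differ, and by strong connectivity they extend to closed paths at $q$ with labels $c\gamma$ and $c'\gamma'$. These labels may have different lengths, so we take $v_0=c\gamma c'\gamma'$ and $v_1=c'\gamma'c\gamma$. They have equal length, differ in the first letter, and both lead from $q$ to $q$. As the automaton is trim, some word $x$ leads from the initial state to $q$ and some word $y$ from $q$ to a final state. Then \eqref{eq:star} holds, contrary to the assumption.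

So every state has at most one transition that stays in its component. If a component has no internal transition, it is a single state without a loop. Otherwise every state in it has exactly one internal transition. Following these from a state $q$ traces the only path from $q$ inside the component; this path must visit every state and return to $q$, so the component is a simple cycle, of some length $\ell\le\kappa$.

An accepting path visits at most $\kappa$ components, one after the other. Hence $w\in K$ is a concatenation of at most $\kappa$ factors, each read inside one component and possibly empty, and at most $\kappa-1$ single letters read between components. In a factor read inside a cycle of length $\ell$, positions congruent modulo $\ell$ use the same transition and carry the same letter. Since $\ell$ divides $\mu$, each of the at most $2\kappa-1$ pieces is constant on each residue class modulo $\mu$. On each class, $w$ is thus a concatenation of at most $2\kappa-1$ constant words.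
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
If $K=\emptyset$, then (1)--(4) hold trivially. Let $K\ne\emptyset$. We show that (1)--(4) all hold if \eqref{eq:star} fails, and that they all fail, in the strong form stated, if \eqref{eq:star} holds.

\medskip
\emph{Case A: \eqref{eq:star} fails.} By Lemma~\ref{lem:structure}, all words of $K$ are $(\mu,r)$-tame for constants $\mu,r$. Let $\sigma$ be the $(\mu,r)$-sketch. Statement (1) is Lemma~\ref{lem:tame}(c).

For (2), let $L\subseteq K$. All words of $L$ are tame, so $\sigma$ isolates them by Lemma~\ref{lem:tame}(a). Lemmas~\ref{lem:search} and~\ref{lem:tame}(b) give $N_L(n)=n^{O(1)}$. If $L$ is regular, the final test of Lemma~\ref{lem:search} can be carried out in space $O(\log n)$. Run through all descriptions of Lemma~\ref{lem:tame}(c). For each, generate the letters $u[1],\dots,u[n]$ in order, feed them to a finite automaton for $L$, and accumulate $\sigma(u)$ in a second set of registers. Accept if and only if some $u$ is accepted by the automaton and has $\sigma(u)=\sigma(w)$. Every word of $L\cap\Sigma^n$ is met in this way, so the test is the right one. This is the only use of the regularity of $L$. Statement (3) follows from (2).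

For (4), the final state $\sigma(w)$ determines whether $w\in K$ by Lemma~\ref{lem:search} applied to $K$. If $w\in K$, then $w$ is the only word of length $n$ with this sketch.

\medskip
\emph{Case B: \eqref{eq:star} holds.} Let $\ell=|v_0|=|v_1|$ and let $\varphi:\{0,1\}^*\to\Sigma^*$ be the morphism with $\varphi(0)=v_0$ and $\varphi(1)=v_1$. It is injective: cutting $\varphi(h)$ into blocks of length $\ell$ recovers the letters of $h$, since $v_0\ne v_1$. Hence $h\mapsto x\varphi(h)y$ is an injective map from $\{0,1\}^*$ to $K$.

For $n=|x|+|y|+k\ell$ this gives $|K\cap\Sigma^n|\ge2^k$, and $k\ge n/(2\ell)$ as soon as $k\ell\ge|x|+|y|$. So (1) fails, with exponential growth along these $n$. An automaton that identifies $K$ ends in different states on different words of $K$, so it has at least $2^k$ states, that is, at least $k=\Omega(n)$ bits, and (4) fails.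

For (2) and (3) we plant a language in which a late letter can query any one of linearly many early letters. Let $H=\{0,1\}^*11\{0,1\}^*$ and $L=x\,\varphi(H)\,y$. It is contained in $K$, and it is regular because regular languages are closed under morphic images and concatenation. By injectivity, $x\varphi(h)y\in L$ if and only if $h\in H$.

Let $n=|x|+|y|+4k\ell$ and consider inputs $x\varphi(h)y$ with $h=h_1\cdots h_{4k}$. Let $P$ be the set of positions of $x$, of $y$ and of the blocks $\varphi(h_i)$ with $i$ odd. For $X\subseteq[k]$ let $\alpha_X:P\to\Sigma$ be given by $x$, $y$ and the odd-indexed letters
\[
h_{4i-3}=\begin{cases}1&\text{if }i\in X,\\0&\text{if }i\notin X,\end{cases}\qquad h_{4i-1}=0\qquad(i\in[k]).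
\]
Given $X\ne X'$, pick $t$ in exactly one of them, and let $\beta$ be given by $h_{4t-2}=1$ and $h_i=0$ for all other even $i$. A factor $11$ of $h$ occupies one even index, which must be $4t-2$, and one of its neighbors $4t-3$ and $4t-1$. Since $h_{4t-1}=0$, the word $h$ lies in $H$ if and only if $h_{4t-3}=1$, that is, if and only if $t$ belongs to the set used in the first phase. So exactly one of $\alpha_X\cup\beta$ and $\alpha_{X'}\cup\beta$ lies in $L$. Lemma~\ref{lem:fool} gives $N_L(n)\ge2^k$, and $k\ge n/(8\ell)$ as soon as $4k\ell\ge|x|+|y|$. Every algorithm for $L$ thus needs $\Omega(n)$ bits for these infinitely many $n$, so (3) fails, and with it the first half of (2).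
\end{proof}

\begin{thebibliography}{1}

\bibitem{ALP}
Antoine Amarilli, Sebastien Labbe and Charles Paperman,
\emph{Out-of-Order Membership in Regular Languages},
arXiv:2602.13100 (2026).

\end{thebibliography}
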